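\title{Discrete overt represented spaces without computable points}

\begin{abstract}
In computable topology the space $\mathbb{N}$ is discrete, Hausdorff, overt and admissible, and it is not compact. We show that these five properties do not characterize $\mathbb{N}$ up to computable isomorphism. For every non-computable binary sequence $s$ we construct a space with the five properties that has no computable point; it is isomorphic to $\mathbb{N}$ relative to an oracle exactly when the oracle computes $s$. We also obtain continuum many pairwise non-isomorphic examples, an example all of whose points are computable, and a compact two-point analogue. On the positive side, a space with the five properties is isomorphic to $\mathbb{N}$ if and only if it has a computable dense sequence, if and only if it is computably countably based, and it is always isomorphic to $\mathbb{N}$ relative to some oracle.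
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{represented space} $\mathbf{X}=(X,\delta_X)$ is a set $X$ with a partial surjection $\delta_X:\subseteq\mathbb{N}^{\mathbb{N}}\to X$. A sequence $p$ with $\delta_X(p)=x$ is a \emph{name} of $x$, and $x$ is a \emph{computable point} if it has a computable name. A \emph{realizer} of a function $f:\mathbf{X}\to\mathbf{Y}$ is a partial function $F$ on $\mathbb{N}^{\mathbb{N}}$ that sends every name of every $x\in X$ to a name of $f(x)$. The function $f$ is \emph{continuous} if it has a continuous realizer, and \emph{computable} if it has a realizer computed by a Turing machine that reads its infinite input and writes its infinite output symbol by symbol. An \emph{isomorphism} is a computable bijection with computable inverse. The space $\mathbb{N}$ carries its standard representation, which we take in the form that $p$ names $p(0)$.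

In Sierpi\'nski space $\mathbb{S}=\{\top,\bot\}$ the sequence $0^\omega$ names $\bot$ and every other sequence names $\top$. A machine for a map into $\mathbb{S}$ \emph{accepts} its input when it writes a non-zero symbol; this happens after finitely many steps or never. A property is \emph{semidecidable} if it defines a computable map into $\mathbb{S}$. The open subsets of $\mathbf{X}$ are the continuous maps $\mathbf{X}\to\mathbb{S}$, identified with the preimages of $\top$. With the standard function-space representation, recalled in Section~\ref{sec:tools}, they form a represented space $\mathcal{O}(\mathbf{X})$.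

\begin{definition}\label{def:five}
A represented space $\mathbf{X}$ is
\begin{itemize}
\item \emph{discrete} if equality $=\,:\mathbf{X}\times\mathbf{X}\to\mathbb{S}$ is computable;
\item \emph{Hausdorff} if inequality $\neq\,:\mathbf{X}\times\mathbf{X}\to\mathbb{S}$ is computable;
\item \emph{overt} if $U\mapsto(U\neq\emptyset):\mathcal{O}(\mathbf{X})\to\mathbb{S}$ is computable;
\item \emph{compact} if $U\mapsto(U=X):\mathcal{O}(\mathbf{X})\to\mathbb{S}$ is computable;
\item \emph{admissible} if the map $\kappa:\mathbf{X}\to\mathcal{O}(\mathcal{O}(\mathbf{X}))$, $\kappa(x)=\{U\in\mathcal{O}(\mathbf{X}):x\in U\}$, is a computable embedding: it is computable and injective, and its inverse on its image is computable.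
\end{itemize}
\end{definition}

All five notions are thus meant effectively. A space is discrete and Hausdorff exactly when equality of points is decidable from names, since the two semidecision procedures can be run in parallel. Overtness and compactness are the existential and the universal quantifier over $\mathbf{X}$, applied to semidecidable predicates. Admissibility says that a name of a point can be recovered from the knowledge of which open sets contain the point.

\begin{example}\label{ex:subsets}
Let $A\subseteq\mathbb{N}$ be infinite, with the names inherited from $\mathbb{N}$. A name of an open set $U\subseteq A$ amounts to an enumeration, with pauses allowed, of a set $B\subseteq\mathbb{N}$ with $B\cap A=U$: from a machine for $U$ one enumerates the $n$ such that it accepts $n0^\omega$, and from an enumeration one builds a machine that waits for its input to appear. Equality on $A$ is decidable. The space $A$ is admissible: given $\kappa(n)$, search for the $m$ with $\{m\}\cap A\in\kappa(n)$. It is not compact: a machine semideciding $U=A$ accepts an enumeration of $A$ after reading a finite part of it, and that part followed by pauses names a finite set. If $A$ is overt, then $\{m\}\cap A\neq\emptyset$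 is semidecidable, so $A$ is computably enumerable (c.e.). Conversely, if $A$ is c.e., then an enumeration of $A$ without repetitions is an isomorphism $\mathbb{N}\to A$, and $\mathbb{N}$ is overt because one can wait for an enumeration to produce an element.
\end{example}

So $\mathbb{N}$ is discrete, Hausdorff, overt, admissible and not compact, and among its subspaces it is determined by these properties up to isomorphism, with overtness playing the part of computable enumerability. The following question is posed in~\cite{NPPV}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathbb{N}$, up to isomorphism, the only represented space that is discrete, Hausdorff, overt and admissible but not compact?}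
\medskip

One would guess that it is. Topologically there is no room for anything else, since such a space is countably infinite with all points isolated (Section~\ref{sec:class}), and Example~\ref{ex:subsets} suggests that overtness lets one enumerate the points. But overtness only recognizes that a \emph{given} open set is non-empty. In the example the small open sets $\{m\}\cap A$ come for free; in general nothing supplies them.

Call a space a \emph{counterexample} if it is discrete, Hausdorff, overt, admissible, not compact and not isomorphic to $\mathbb{N}$. For every $s\in 2^{\mathbb{N}}$ we define in Sections~\ref{sec:two} and~\ref{sec:adm} a two-point space $X_s^\kappa$, and in Section~\ref{sec:counter} a space $Y_s$ with underlying set $\mathbb{N}\times\{0,1\}$.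

\begin{theorem}\label{thm:main}
Let $s\in 2^{\mathbb{N}}$ be non-computable. Then $Y_s$ is discrete, Hausdorff, overt, admissible and not compact, and it has no computable point. In particular $Y_s\not\cong\mathbb{N}$.
\end{theorem}

The answer to the question is therefore negative. The next theorem says what must be added to make it positive. A \emph{computable sequence} in $\mathbf{Y}$ is a computable map $\mathbb{N}\to\mathbf{Y}$; it is \emph{dense} if it meets every non-empty open set. For an oracle $a\in\mathbb{N}^{\mathbb{N}}$, two spaces are \emph{isomorphic relative to $a$} if there is a bijection between them such that it and its inverse have realizers computed by machines with oracle $a$.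

\begin{theorem}\label{thm:class}
Let $\mathbf{Y}$ be discrete, Hausdorff, overt, admissible and not compact. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathbf{Y}\cong\mathbb{N}$;
\item[(2)] $\mathbf{Y}$ has a computable dense sequence;
\item[(3)] $\mathbf{Y}$ embeds computably into $\mathcal{O}(\mathbb{N})$, that is, $\mathbf{Y}$ is computably countably based.
\end{enumerate}
Moreover, $\mathbf{Y}$ is always isomorphic to $\mathbb{N}$ relative to some oracle.
\end{theorem}

By Theorem~\ref{thm:main}, neither (2) nor (3) follows from the five properties. The last theorem measures how far uniqueness fails.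

\begin{theorem}\label{thm:many}
\begin{enumerate}
\item[(1)] For every $s\in 2^{\mathbb{N}}$ and every oracle $a$, the space $Y_s$ is isomorphic to $\mathbb{N}$ relative to $a$ if and only if $s\le_T a$. Hence $Y_s\cong Y_{s'}$ implies $s\equiv_T s'$, and there are $2^{\aleph_0}$ pairwise non-isomorphic counterexamples.
\item[(2)] There is a counterexample all of whose points are computable.
\item[(3)] For non-computable $s$, the space $X_s^\kappa$ is a two-point discrete, Hausdorff, overt, compact, admissible space without computable points. In particular it is not isomorphic to $\{0,1\}$.
\end{enumerate}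
\end{theorem}

We prove Theorem~\ref{thm:class} first, because it shows what a counterexample has to avoid. The heart of the paper is Section~\ref{sec:two}, where a sequence $s$ is hidden in a two-point space: anyone can compare two points and recognize a non-empty open set, but whoever can single out one of the two points can compute $s$.

\section{Open sets, lists and quantifiers}\label{sec:tools}

A name of $(x,y)\in\mathbf{X}\times\mathbf{Y}$ interleaves a name of $x$ and a name of $y$. A function is continuous exactly when it has a realizer computed by a machine with some oracle, and a name of a continuous $f:\mathbf{X}\to\mathbf{Y}$ in the function space consists of the index of a machine and an oracle that together compute a realizer of $f$. We use two standard facts. \emph{Evaluation} $(f,x)\mapsto f(x)$ is computable. \emph{Currying} is computable: if $f:\mathbf{W}\times\mathbf{X}\to\mathbf{Y}$ is computable, so is $w\mapsto f(w,\cdot)$.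

Four consequences are used throughout. The relation $x\in U$ is semidecidable on $\mathbf{X}\times\mathcal{O}(\mathbf{X})$, so the map $\kappa$ of Definition~\ref{def:five} is always computable. A computable $f:\mathbf{X}\to\mathbf{Y}$ induces a computable preimage map $\mathcal{O}(\mathbf{Y})\to\mathcal{O}(\mathbf{X})$, obtained by currying $(V,x)\mapsto(f(x)\in V)$; hence all properties in Definition~\ref{def:five} are invariant under isomorphism. If $\mathbf{X}$ is discrete, then currying equality shows that singletons are open and that $x\mapsto\{x\}:\mathbf{X}\to\mathcal{O}(\mathbf{X})$ is computable. If $\mathbf{X}$ is overt and $P:\mathbf{W}\times\mathbf{X}\to\mathbb{S}$ is computable, then $w\mapsto\exists x\,P(w,x)$ is computable: curry $P$ and apply overtness.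

\paragraph{Lists.} For a finite word $w\in\mathbb{N}^*$ let $[w]$ be the set of infinite sequences with prefix $w$. A \emph{list} for $U\in\mathcal{O}(\mathbf{X})$ is an enumeration of words $w_0,w_1,\dots$, with pauses allowed and possibly empty, such that
\[
\delta_X^{-1}(U)=\operatorname{dom}(\delta_X)\cap\bigcup_j[w_j].
\]
Lists and function-space names of open sets can be computed from each other. Given a machine with oracle for $U$, enumerate all $w$ such that the machine accepts after reading only symbols of $w$ from its input. A name of a point of $U$ is accepted after a finite prefix has been read, so it extends a listed word; a name that extends a listed word is accepted, so it names a point of $U$. Conversely, a list yields a machine that writes $0$ until it finds a listed word that is a prefix of its input, and then writes $1$. We therefore regard open sets as given by lists. A list may contain words whose cylinders contain no name at all, and recognizing such words is not in general possible; this is what makes overtness a restrictive property.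

\begin{lemma}\label{lem:finite}
A finite Hausdorff overt space is compact.
\end{lemma}

\begin{proof}
Let $\mathbf{Y}$ have $r$ points. Then $U=Y$ if and only if there are pairwise distinct $y_1,\dots,y_r\in U$. The predicate ``$y_i\in U$ for all $i$, and $y_i\neq y_j$ for all $i<j$'' on $\mathcal{O}(\mathbf{Y})\times\mathbf{Y}^r$ is a finite conjunction of semidecidable predicates, hence semidecidable. Applying overtness $r$ times removes the $r$ existential quantifiers. For $r=0$ the condition $U=Y$ always holds.
\end{proof}

\begin{lemma}\label{lem:enum}
Let $\mathbf{Y}$ be infinite, discrete and Hausdorff, let $a$ be an oracle, and let $(y_n)$ be an $a$-computable sequence in which every point of $\mathbf{Y}$ occurs. Then $\mathbf{Y}\cong\mathbb{N}$ relative to $a$; if $a$ is computable, then $\mathbf{Y}\cong\mathbb{N}$.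
\end{lemma}

\begin{proof}
Let $n_0<n_1<\cdots$ be the indices $n$ such that $y_n\neq y_m$ for all $m<n$. There are infinitely many because $\mathbf{Y}$ is infinite, and they can be computed from $a$ because equality is decidable. The map $f(i)=y_{n_i}$ is an $a$-computable bijection $\mathbb{N}\to\mathbf{Y}$. Given $y$, search for $i$ with $f(i)=y$; this computes $f^{-1}$ from $a$.
\end{proof}

\section{When the space is $\mathbb{N}$}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:finite}, $\mathbf{Y}$ is infinite.

(1)$\Rightarrow$(3). The map $n\mapsto\{n\}$ is a computable embedding $\mathbb{N}\to\mathcal{O}(\mathbb{N})$; to invert it, wait for the enumeration of $\{n\}$ to produce its element.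

(2)$\Rightarrow$(1). Singletons are open, so every point occurs in a dense sequence. Apply Lemma~\ref{lem:enum}.

(3)$\Rightarrow$(2). Let $j:\mathbf{Y}\to\mathcal{O}(\mathbb{N})$ be the embedding. Replacing $\mathbf{Y}$ by the isomorphic space $j(\mathbf{Y})$, and using Example~\ref{ex:subsets} for $A=\mathbb{N}$, we may assume that the names of $y$ are the enumerations of $j(y)$, that is, the sequences $p$ with $j(y)=\{n:n+1\text{ occurs in }p\}$. For a word $w$ let $D(w)=\{n:n+1\text{ occurs in }w\}$. The embedding supplies a computable family of open sets: for finite $D\subseteq\mathbb{N}$ the set $U_D=\{y:D\subseteq j(y)\}$ is open, uniformly in $D$, and by overtness $\{D:U_D\neq\emptyset\}$ is c.e. We use discreteness to find singletons among the $U_D$, and overtness to name their points.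

Let $M$ be a machine semideciding equality. Let $S$ be the set of words $w$ such that $U_{D(w)}\neq\emptyset$ and $M$ accepts a pair of inputs that both begin with $w$ after reading only symbols of $w$ in each component. The set $S$ is c.e. Let $w\in S$ and $y,y'\in U_{D(w)}$. Since $D(w)\subseteq j(y)$, the word $w$ followed by any enumeration of $j(y)$ is a name of $y$; in the same way $y'$ has a name extending $w$. The machine $M$ accepts this pair of names, so $y=y'$. Thus $U_{D(w)}$ is a singleton $\{x_w\}$ for $w\in S$. Every $y\in\mathbf{Y}$ arises in this way: if $p$ names $y$, then $M$ accepts $(p,p)$ after reading a finite part, so a long enough prefix $w$ of $p$ lies in $S$, and $y\in U_{D(w)}$. Finally, for $w\in S$ the set $U_{D(w)\cup\{k\}}$ is $\{x_w\}$ if $k\in j(x_w)$ and empty otherwise, so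
\[
j(x_w)=\{k:U_{D(w)\cup\{k\}}\neq\emptyset\}
\]
can be enumerated uniformly in $w\in S$. This enumeration is a name of $x_w$. As $S$ is c.e.\ and non-empty, it is the range of a computable sequence $(w_n)$, and $(x_{w_n})$ is a computable sequence containing every point of $\mathbf{Y}$.

The oracle statement. Return to the given representation of $\mathbf{Y}$ and let $M$ semidecide equality for it. If $p$ names $y$, then $M$ accepts $(p,p)$ after reading at most a prefix $w$ of $p$ in each component. If $q$ is any name extending $w$, then $M$ accepts $(p,q)$, so $q$ names $y$. Hence $w$ determines $y$, and $\mathbf{Y}$ is countable because there are countably many words. Let $a$ encode a sequence of names, one for each point, and apply Lemma~\ref{lem:enum}.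
\end{proof}

\begin{remark}\label{rem:hyp}
Admissibility was not used. Non-compactness was used only to know that $\mathbf{Y}$ is infinite; without it $\{0,1\}$ satisfies (2) and (3) but not (1). Without overtness, an infinite set $A\subseteq\mathbb{N}$ that is not c.e.\ satisfies (3), via $n\mapsto\{n\}$, but not (2). Without the Hausdorff property, let $K$ be c.e.\ and not decidable, and let $Q$ be the quotient of $\mathbb{N}$ that identifies $2n$ with $2n+1$ for $n\in K$, where $p$ names the class $[p(0)]$. Equality on $Q$ is semidecidable and inequality is not. The sequence $m\mapsto[m]$ is computable and onto, so $Q$ satisfies (2) and is overt; it is admissible, since from $\kappa(x)$ one finds $m$ with $\{[m]\}\in\kappa(x)$; and it is not compact, since $A\mapsto\{[m]:\lfloor m/2\rfloor\in A\}$ would transfer compactness to $\mathbb{N}$. But $Q\not\cong\mathbb{N}$.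
\end{remark}

\section{Hiding a sequence in two points}\label{sec:two}

\subsection*{What has to be achieved}

Let $\mathbf{Y}$ be discrete, overt and admissible. If $y$ is a computable point, then $\{y\}$ is a computable element of $\mathcal{O}(\mathbf{Y})$. Conversely, if $\{y\}$ is computable, then $\kappa(y)=\{U:U\cap\{y\}\neq\emptyset\}$ is computable by overtness, and $y$ is computable by admissibility. So $\mathbf{Y}$ has no computable point exactly when it has no computable open singleton. This cannot happen for a one-point space, whose only singleton is the whole space. Two points are the smallest possible case, and there we need a space whose only computable open sets are $\emptyset$ and the whole space.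

The first attempt is to let $cs$, the digit $c$ followed by a non-computable $s\in 2^{\mathbb{N}}$, be the only name of $c\in\{0,1\}$. It has two defects. The word $0$ is a list for $\{0\}$, so this singleton is computable. And the space is not overt: the single word $0\tau$ is a list for $\{0\}$ if $\tau$ is a prefix of $s$ and for $\emptyset$ otherwise, so overtness would make the set of prefixes of $s$ c.e., and $s$ computable.

Both defects disappear if only one bit $b$ is to be hidden. From now on arithmetic in $\{0,1\}$ is modulo $2$, and we call the points $0,1$ \emph{colors}. Let $p$ with $p(0)\in\{0,1\}$ name the color $p(0)+b$. Two names denote the same color if and only if their first digits agree. A list denotes a non-empty set if and only if it contains the empty word or a word beginning with $0$ or $1$. Neither test refers to $b$. But $c$ and a list for $\{c\}$ reveal $b$: wait for a listed word beginning with some $e\in\{0,1\}$; then $b=c+e$. The spaces for $b=0$ and $b=1$ have the same names, read with opposite colors.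

One bit is finite information and obstructs nothing. To hide all bits of $s$ we place such a pair of names, called tokens, at every node $\sigma$ of the binary tree, use only the pairs along the branch $s$, and let the hidden bit at $\sigma$ be the direction $s(|\sigma|)$ in which $s$ leaves $\sigma$. Tokens at different nodes must still be comparable, so a name also carries a table $h$ that compares its token with the tokens further out.

\subsection*{The space $X_s$}

A \emph{token} is a pair $t=(\sigma,e)$ with $\sigma\in\{0,1\}^*$ and $e\in\{0,1\}$; its length is $|t|=|\sigma|$. Fix a computable bijective enumeration $t_0,t_1,\dots$ of the set $T$ of all tokens. We write $\varepsilon$ for the empty word and $s{\upharpoonright}n$ for the prefix of $s$ of length $n$.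

\begin{definition}\label{def:X}
Let $s\in 2^{\mathbb{N}}$. A token $t=(\sigma,e)$ is \emph{$s$-live} if $\sigma$ is a prefix of $s$, and then its \emph{$s$-color} is $c_s(t)=e+s(|\sigma|)$. For $h:T\to\{0,1\}$, the pair $(t,h)$ is \emph{$s$-correct} if $t$ is $s$-live and
\begin{equation}\label{eq:correct}
h(t')=c_s(t)+c_s(t')\quad\text{for every $s$-live token $t'$ with }|t'|>|t|.
\end{equation}
There is no condition on the other values of $h$. The space $X_s$ has the points $0$ and $1$, and the names of $c$ are the $s$-correct pairs $(t,h)$ with $c_s(t)=c$, where $(t,h)$ is coded by the sequence $p$ with $t_{p(0)}=t$ and $p(j+1)=h(t_j)$.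
\end{definition}

Each color $c$ has a \emph{canonical name}: take $t=(\varepsilon,c+s(0))$, and let $h(t')=c+c_s(t')$ for $s$-live $t'$ and $h(t')=0$ otherwise. It is computable from $s$ and $c$. Conversely, a name $((\sigma,e),h)$ of $c$ together with $c$ computes $s$: the word $\sigma$ is a prefix of $s$, the next bit is $s(|\sigma|)=c+e$, and for $n>|\sigma|$ the live token $(s{\upharpoonright}n,0)$ has color $s(n)$, so $s(n)=c+h(s{\upharpoonright}n,0)$. Without $c$ one does not know which way to leave $\sigma$.

\begin{example}\label{ex:two}
Cut the tree off at height two: $s$ ranges over $\{0,1\}^2$, and the tokens are $(\varepsilon,e)$, $(0,e)$, $(1,e)$. Take $s=01$. The live tokens of color $0$ are $(\varepsilon,0)$ and $(0,1)$. For $t=(0,1)$ there is no longer token, so $h$ is arbitrary. For $t=(\varepsilon,0)$ condition~\eqref{eq:correct} prescribes $h(0,e)=e+1$ and leaves $h(1,e)$ free. This freedom lets names of $0$ in $X_{01}$ be names in the three other spaces as well: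
\begin{center}
\begin{tabular}{c|l|c}
$s'$ & a name of $0$ in $X_{01}$ that is $s'$-correct & its color in $X_{s'}$\\ \hline
$00$ & $t=(0,1)$, any $h$ & $1+0=1$\\
$10$ & $t=(\varepsilon,0)$, $h(0,e)=e+1$, $h(1,e)=e+1$ & $0+1=1$\\
$11$ & $t=(\varepsilon,0)$, $h(0,e)=e+1$, $h(1,e)=e$ & $0+1=1$
\end{tabular}
\end{center}
In the last two rows $s'=1b$, the token $(1,e)$ has $s'$-color $e+b$, and $s'$-correctness asks for $h(1,e)=1+e+b$. A list for $\{0\}\in\mathcal{O}(X_{01})$ covers all these names. So it covers a name of $X_{s'}$ for each of the four $s'$, whereas a list for $\emptyset$ covers no name of $X_{01}$; this test for non-emptiness does not mention $01$. And $s'=01$ is the only one of the four for which the list covers no name of color $1$; this recovers $s$.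
\end{example}

\begin{lemma}\label{lem:eq}
Equality on $X_s$ is decidable, by an algorithm that does not depend on $s$.
\end{lemma}

\begin{proof}
Let $(t,h)$ and $(t',h')$ be names, $t=(\sigma,e)$, $t'=(\sigma',e')$. Both tokens are $s$-live. If $|t|<|t'|$, then $h(t')=c_s(t)+c_s(t')$, so the points are equal if and only if $h(t')=0$. If $|t|>|t'|$, they are equal if and only if $h'(t)=0$. If $|t|=|t'|$, then $\sigma=\sigma'$, both being prefixes of $s$, and the points are equal if and only if $e=e'$.
\end{proof}

The next lemma is the general form of the table in Example~\ref{ex:two}; see Figure~\ref{fig:split}.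

\begin{lemma}\label{lem:split}
Let $s\neq s'$ in $2^{\mathbb{N}}$ and $c\in\{0,1\}$. There is a pair $(t,h)$ that is a name of $c$ in $X_s$ and a name of $1-c$ in $X_{s'}$.
\end{lemma}

\begin{proof}
Let $n$ be least with $s(n)\neq s'(n)$ and put $t=(s{\upharpoonright}n,\,c+s(n))$. This token is live for $s$ and for $s'$, with $c_s(t)=c$ and $c_{s'}(t)=c+s(n)+s'(n)=1-c$. No token of length greater than $n$ is live for both sequences. So we may put $h(t')=c_s(t)+c_s(t')$ for $s$-live $t'$ with $|t'|>n$, put $h(t')=c_{s'}(t)+c_{s'}(t')$ for $s'$-live $t'$ with $|t'|>n$, and put $h(t')=0$ elsewhere.
\end{proof}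

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (3,0) -- (4,0.8) -- (6.4,0.8);
\draw[thick] (3,0) -- (4,-0.8) -- (6.4,-0.8);
\fill (0,0) circle (2pt) (1,0) circle (2pt) (2,0) circle (2pt) (4,0.8) circle (2pt) (5,0.8) circle (2pt) (6,0.8) circle (2pt) (4,-0.8) circle (2pt) (5,-0.8) circle (2pt) (6,-0.8) circle (2pt);
\draw[thick,fill=white] (3,0) circle (3pt);
\node[left] at (0,0) {$\varepsilon$};
\node[above] at (1.2,0.1) {$h$ free};
\node[below left] at (3.1,-0.1) {$s{\upharpoonright}n$};
\node[right] at (3.3,0) {token $t$};
\node[above] at (5.1,0.9) {$h$ prescribed by $s$};
\node[below] at (5.1,-0.9) {$h$ prescribed by $s'$};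
\node[right] at (6.4,0.8) {$s$};
\node[right] at (6.4,-0.8) {$s'$};
\end{tikzpicture}
\caption{Two branches $s\neq s'$ of the binary tree split at the node $s{\upharpoonright}n$. A token $t$ at this node has opposite colors for $s$ and $s'$. The two branches prescribe the table $h$ on disjoint sets of tokens, so one pair $(t,h)$ is a name in both $X_s$ and $X_{s'}$.}\label{fig:split}
\end{figure}

The proof shows why~\eqref{eq:correct} concerns longer tokens only. A live token $t'$ with $|t'|<n$ has the same color for $s$ and $s'$, while $t$ changes color, so $s$ and $s'$ would prescribe opposite values for $h(t')$.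

\subsection*{Reading a list in the other spaces}

A non-empty word that is a prefix of a code of some pair $(t,h)$ is given by a pair $(t,g)$ with $g:\{t_0,\dots,t_{m-1}\}\to\{0,1\}$ for some $m\ge 0$; its cylinder consists, as far as codes are concerned, of the $(t,h)$ with $h\supseteq g$. Every list for an open subset of $X_s$ can be computably rewritten as an enumeration of such pairs: discard the words that have an entry greater than $1$ after the first position, since their cylinders contain no name, and replace the empty word by all pairs $(t,\emptyset)$. We assume from now on that lists have this form.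

Call $(t,g)$ \emph{$s$-good} if $t$ is $s$-live and $g(t')=c_s(t)+c_s(t')$ for every $s$-live $t'\in\operatorname{dom}g$ with $|t'|>|t|$. This holds if and only if $(t,h)$ is $s$-correct for some $h\supseteq g$: restrict $h$ for one direction, and for the other extend $g$ by the values that~\eqref{eq:correct} prescribes and by $0$ elsewhere. For a set $W$ of pairs and a color $c$ let
\[
G^c(W)=\{s'\in 2^{\mathbb{N}}:\text{some }(t,g)\in W\text{ is $s'$-good and }c_{s'}(t)=c\}.
\]
Thus $s'\in G^c(W)$ says that $W$ covers some name of $c$ in $X_{s'}$. These sets are defined from $W$ alone. The next lemma says what they know about $s$ and about the open set that $W$ lists.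

\begin{lemma}\label{lem:G}
Let $W$ be a list for $U\in\mathcal{O}(X_s)$ and $c\in\{0,1\}$.
\begin{enumerate}
\item[(a)] $s\in G^c(W)$ if and only if $c\in U$.
\item[(b)] If $c\in U$, then $2^{\mathbb{N}}\setminus\{s\}\subseteq G^{1-c}(W)$.
\end{enumerate}
Consequently $U\neq\emptyset$ if and only if $G^0(W)\cup G^1(W)=2^{\mathbb{N}}$, and $U=\{c\}$ implies $G^{1-c}(W)=2^{\mathbb{N}}\setminus\{s\}$.
\end{lemma}

\begin{proof}
(a) A list for $U$ covers every name of $c$ in $X_s$ if $c\in U$, and none if $c\notin U$; and $c$ has a name.

(b) Let $s'\neq s$ and take $(t,h)$ from Lemma~\ref{lem:split}. It names $c\in U$ in $X_s$, so it is covered by $W$. It also names $1-c$ in $X_{s'}$, so $s'\in G^{1-c}(W)$.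

If $c\in U$, then $s\in G^c(W)$ by (a) and all other $s'$ lie in $G^{1-c}(W)$ by (b). If $U=\emptyset$, then $s$ lies in neither set by (a). If $U=\{c\}$, then $s\notin G^{1-c}(W)$ by (a), and (b) gives the rest.
\end{proof}

It remains to turn these two set equations into algorithms. This is where it matters that $s$ ranges over the compact space $2^{\mathbb{N}}$. Whether $(t,g)$ is $s'$-good, and what $c_{s'}(t)$ is, depends only on $s'{\upharpoonright}L$, where $L$ exceeds the lengths of $t$ and of all tokens in $\operatorname{dom}g$. So for a finite set $F$ of pairs, $G^c(F)$ is a clopen subset of $2^{\mathbb{N}}$, a union of cylinders of a length computable from $F$, and inclusions between such sets are decidable. If $F_0\subseteq F_1\subseteq\cdots$ are the finite parts of an enumeration $W$, then $G^c(W)$ is the increasing union of the $G^c(F_i)$. By compactness, a clopen set contained in an increasing union of open sets is contained in one of them.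

\begin{proposition}\label{prop:overt}
The space $X_s$ is overt, by an algorithm $V$ that does not depend on $s$.
\end{proposition}

\begin{proof}
Given a list $W$, let $V$ accept as soon as it finds $i$ with $G^0(F_i)\cup G^1(F_i)=2^{\mathbb{N}}$. By compactness this happens if and only if $G^0(W)\cup G^1(W)=2^{\mathbb{N}}$, and by Lemma~\ref{lem:G} this means that $W$ lists a non-empty set.
\end{proof}

\begin{proposition}\label{prop:recover}
There is a partial computable procedure $R(c,W,n)$, taking a color $c$, an enumeration $W$ of pairs and a number $n$, such that $R(c,W,n)=s(n)$ for all $n$ whenever $s\in2^{\mathbb{N}}$ and $W$ is a list for $\{c\}\in\mathcal{O}(X_s)$.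
\end{proposition}

\begin{proof}
The procedure searches, in a fixed order, for an $i$ and a binary word $\tau$ of length $n+1$ such that $G^{1-c}(F_i)$ contains the cylinder in $2^{\mathbb{N}}$ of every binary word $\tau'\neq\tau$ of length $n+1$, and it outputs the last bit of $\tau$. Let $W$ list $\{c\}\in\mathcal{O}(X_s)$, so that $G^{1-c}(W)=2^{\mathbb{N}}\setminus\{s\}$. The cylinder of $s{\upharpoonright}(n+1)$ is never covered, so only $\tau=s{\upharpoonright}(n+1)$ can be found. The union of the other cylinders is clopen and avoids $s$, so it is covered at some stage $i$, and the search succeeds.
\end{proof}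

We claim nothing about $R(1-c,W,n)$ for a list $W$ for $\{c\}$; it may diverge or give a wrong bit.

\section{Making a discrete space admissible}\label{sec:adm}

A name in $X_s$ might carry more information than the neighborhoods of its point do. We need not decide whether $X_s$ is admissible: we rename each point by its set of neighborhoods. This may weaken the names, so the direct computation of $s$ from a name and a color after Definition~\ref{def:X} is no longer available. But it leaves the space of open sets unchanged, and Propositions~\ref{prop:overt} and~\ref{prop:recover} speak about open sets only.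

For a discrete space $\mathbf{Z}$ the map $\kappa:\mathbf{Z}\to\mathcal{O}(\mathcal{O}(\mathbf{Z}))$ is injective: if $\kappa(x)=\kappa(y)$, then the open set $\{x\}$ lies in $\kappa(y)$, so $y=x$. Hence there is a represented space $\mathbf{Z}^\kappa$ with the same points as $\mathbf{Z}$ in which the names of $x$ are the names of $\kappa(x)$ in $\mathcal{O}(\mathcal{O}(\mathbf{Z}))$. This is the only place in the construction of $\mathbf{Z}^\kappa$ where discreteness is needed.

\begin{lemma}\label{lem:adm}
Let $\mathbf{Z}$ be discrete.
\begin{enumerate}
\item[(1)] The identity $\mathbf{Z}\to\mathbf{Z}^\kappa$ is computable.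
\item[(2)] The spaces $\mathbf{Z}$ and $\mathbf{Z}^\kappa$ have the same open sets, and the identity $\mathcal{O}(\mathbf{Z}^\kappa)\to\mathcal{O}(\mathbf{Z})$ is an isomorphism.
\item[(3)] $\mathbf{Z}^\kappa$ is admissible.
\item[(4)] If $P:\mathbf{Z}\times\mathbf{Z}\to\mathbb{S}$ is computable, so is $P:\mathbf{Z}^\kappa\times\mathbf{Z}^\kappa\to\mathbb{S}$.
\end{enumerate}
Hence $\mathbf{Z}^\kappa$ is discrete, and it is Hausdorff, overt, compact or non-compact if $\mathbf{Z}$ is.
\end{lemma}

\begin{proof}
(1) A realizer of $\kappa$ is a realizer of the identity $\mathbf{Z}\to\mathbf{Z}^\kappa$.

(2) The preimage map of the identity in (1) is a computable map $\mathcal{O}(\mathbf{Z}^\kappa)\to\mathcal{O}(\mathbf{Z})$ sending each set to itself. Conversely, for $U\in\mathcal{O}(\mathbf{Z})$ and $x\in\mathbf{Z}^\kappa$ we have $x\in U$ if and only if $U\in\kappa(x)$, and this is semidecidable because a name of $x$ is a name of $\kappa(x)$. Currying gives a computable map $\mathcal{O}(\mathbf{Z})\to\mathcal{O}(\mathbf{Z}^\kappa)$ sending each set to itself.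

(3) Let $\kappa'$ be the canonical map of $\mathbf{Z}^\kappa$. It is computable, and by (2) the sets $\kappa'(x)$ and $\kappa(x)$ coincide, so it is injective. The preimage map of the identity $\mathcal{O}(\mathbf{Z})\to\mathcal{O}(\mathbf{Z}^\kappa)$ is a computable map $\mathcal{O}(\mathcal{O}(\mathbf{Z}^\kappa))\to\mathcal{O}(\mathcal{O}(\mathbf{Z}))$. It turns a name of $\kappa'(x)$ into a name of $\kappa(x)$, which is a name of $x$ in $\mathbf{Z}^\kappa$.

(4) We replace one argument at a time. From $y\in\mathbf{Z}$ we compute $P^y=\{x':P(x',y)\}\in\mathcal{O}(\mathbf{Z})$, and $P(x,y)$ holds if and only if $P^y\in\kappa(x)$. So $P:\mathbf{Z}^\kappa\times\mathbf{Z}\to\mathbb{S}$ is computable. Currying this map, from $x\in\mathbf{Z}^\kappa$ we compute $P_x=\{y':P(x,y')\}\in\mathcal{O}(\mathbf{Z})$, and $P(x,y)$ holds if and only if $P_x\in\kappa(y)$, which is semidecidable for $y\in\mathbf{Z}^\kappa$.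

For the last sentence apply (4) to $=$ and $\neq$; overtness and compactness are properties of the space of open sets, so (2) transfers them in both directions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}(3)]
The space $X_s$ is discrete and Hausdorff by Lemma~\ref{lem:eq}, overt by Proposition~\ref{prop:overt} and compact by Lemma~\ref{lem:finite}. By Lemma~\ref{lem:adm}, $X_s^\kappa$ has these properties and is admissible. If $c$ were a computable point of $X_s^\kappa$, then $\{c\}$ would be computable in $\mathcal{O}(X_s^\kappa)\cong\mathcal{O}(X_s)$, so it would have a computable list $W$, and $s=R(c,W,\cdot)$ would be computable. An isomorphism $\{0,1\}\to X_s^\kappa$ would send $0$ to a computable point.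
\end{proof}

\section{The counterexamples}\label{sec:counter}

To destroy compactness we take countably many two-point spaces side by side. For a sequence $\mathbf{s}=(s_k)_{k\in\mathbb{N}}$ in $2^{\mathbb{N}}$, on which no computability is assumed, let $Z_{\mathbf{s}}$ have underlying set $\mathbb{N}\times\{0,1\}$, where the names of $(k,c)$ are the sequences $kp$ with $p$ a name of $c$ in $X_{s_k}$. We call $k$ the \emph{tag} of $(k,c)$. For $U\in\mathcal{O}(Z_{\mathbf{s}})$ let $U_k=\{c:(k,c)\in U\}$. From $k$ and a list for $U$ we compute a list for $U_k\in\mathcal{O}(X_{s_k})$: list $w$ whenever $kw$ is listed, and list $\varepsilon$ if $\varepsilon$ is listed. The space $Z_{\mathbf{s}}$ is discrete, as the next proof shows, and we put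
\[
Y_{\mathbf{s}}=(Z_{\mathbf{s}})^\kappa,\qquad Y_s=Y_{(s,s,s,\dots)}\quad\text{for }s\in 2^{\mathbb{N}}.
\]

\begin{proposition}\label{prop:Y}
For every $\mathbf{s}$, the space $Y_{\mathbf{s}}$ is discrete, Hausdorff, overt, admissible and not compact.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:adm} it suffices to show that $Z_{\mathbf{s}}$ is discrete, Hausdorff, overt and not compact. To decide equality of the points named by $kp$ and $k'p'$, answer ``different'' if $k\neq k'$, and otherwise apply the algorithm of Lemma~\ref{lem:eq} to $p,p'$. An open set $U$ is non-empty if and only if $V$ accepts the list for $U_k$ for some $k$; run all $k$ in parallel. Both steps use that one algorithm serves all $s_k$. Finally, $A\mapsto A\times\{0,1\}$ is a computable map $\mathcal{O}(\mathbb{N})\to\mathcal{O}(Z_{\mathbf{s}})$, being the preimage map of the tag, and $A\times\{0,1\}$ is the whole space if and only if $A=\mathbb{N}$. So compactness of $Z_{\mathbf{s}}$ would make $\mathbb{N}$ compact, contrary to Example~\ref{ex:subsets}.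
\end{proof}

\begin{lemma}\label{lem:section}
From $k$ and a name of a point $(k,c)$ of $Y_{\mathbf{s}}$ one can compute a list $W$ for $\{c\}\in\mathcal{O}(X_{s_k})$. For this list $s_k=R(c,W,\cdot)$.
\end{lemma}

\begin{proof}
Since $Y_{\mathbf{s}}$ is discrete, the name yields $\{(k,c)\}\in\mathcal{O}(Y_{\mathbf{s}})$. Lemma~\ref{lem:adm}(2) converts this to a list for $\{(k,c)\}\in\mathcal{O}(Z_{\mathbf{s}})$, and its $k$-section is $\{c\}$. Apply Proposition~\ref{prop:recover}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The five properties hold by Proposition~\ref{prop:Y}. If some point $(k,c)$ of $Y_s$ had a computable name, then Lemma~\ref{lem:section}, with the numbers $k$ and $c$ built into the algorithm, would compute $s$. An isomorphism $\mathbb{N}\to Y_s$ would send $0$ to a computable point.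
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}(1)]
Let $s\le_T a$. The canonical names of the two colors in $X_s$ are $a$-computable, so names of all points $(k,c)$ of $Z_{(s,s,\dots)}$ are $a$-computable uniformly in $(k,c)$. By Lemma~\ref{lem:adm}(1) the same holds in $Y_s$, and Lemma~\ref{lem:enum} shows that $Y_s\cong\mathbb{N}$ relative to $a$. Conversely, if $Y_s\cong\mathbb{N}$ relative to $a$, then the image $(k,c)$ of $0$ has an $a$-computable name. Lemma~\ref{lem:section} turns it into an $a$-computable list $W$ with $s=R(c,W,\cdot)$, so $s\le_T a$.

If $Y_s\cong Y_{s'}$, then composing with an isomorphism $Y_{s'}\cong\mathbb{N}$ relative to $s'$ shows that $Y_s\cong\mathbb{N}$ relative to $s'$, so $s\le_T s'$; exchanging the roles gives $s\equiv_T s'$. Every Turing degree is countable, so there are $2^{\aleph_0}$ degrees. Choosing one $s$ in each non-computable degree gives $2^{\aleph_0}$ pairwise non-isomorphic spaces $Y_s$, each a counterexample by Theorem~\ref{thm:main}.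
\end{proof}

For a counterexample with computable points only, every $s_k$ should be computable while the sequence $(s_k)$ escapes every algorithm, so we diagonalize. An isomorphism with $\mathbb{N}$ produces a point with tag $k$ but does not tell its color, so it produces two candidates for $s_k$, one for each color, of which one is right. To avoid two candidates we choose among three sequences.

\begin{proof}[Proof of Theorem~\ref{thm:many}(2)]
Let $(\varphi_e)_{e\in\mathbb{N}}$ enumerate the partial computable functions of three arguments $(k,c,n)$. For each $e$ choose $s_e\in\{0^\omega,10^\omega,010^\omega\}$ different from both partial functions $\varphi_e(e,0,\cdot)$ and $\varphi_e(e,1,\cdot)$; each of them excludes at most one of the three sequences. Let $\mathbf{s}=(s_e)_e$ and $Y=Y_{\mathbf{s}}$. By Proposition~\ref{prop:Y}, $Y$ has the five properties. Each $s_k$ is computable, so the canonical names give every point a computable name in $Z_{\mathbf{s}}$, and hence in $Y$ by Lemma~\ref{lem:adm}(1).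

Suppose $f:\mathbb{N}\to Y$ is a computable bijection, and fix a machine that computes a name of $f(m)$ from $m$. The sets $\{k\}\times\{0,1\}$ are uniformly computable in $\mathcal{O}(Z_{\mathbf{s}})\cong\mathcal{O}(Y)$, so ``$f(m)$ has tag $k$'' is semidecidable in $(m,k)$. Given $k$, run these tests for all $m$ in parallel and let $m_k$ be the first $m$ found; it exists because $f$ is onto. Write $f(m_k)=(k,c_k)$. By Lemma~\ref{lem:section} we compute, uniformly in $k$, a list $W_k$ for $\{c_k\}\in\mathcal{O}(X_{s_k})$. The function $\psi(k,c,n)=R(c,W_k,n)$ is partial computable, say $\psi=\varphi_e$, and $\psi(k,c_k,\cdot)=s_k$ for all $k$. For $k=e$ this gives $\varphi_e(e,c_e,\cdot)=s_e$, contrary to the choice of $s_e$. So $Y\not\cong\mathbb{N}$.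
\end{proof}

\begin{thebibliography}{9}

\bibitem{NPPV}
Eike Neumann, Arno Pauly, C\'ecilia Pradic and Manlio Valenti,
\emph{Computably discrete represented spaces},
arXiv:2504.07020 (2025).

\end{thebibliography}
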